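# Growing continua on a surface: orbits of connected maximal chains

## 1. Arcs growing on a circle

Start on the circle $S^1=\mathbb R/\mathbb Z$ with a single point, and let a closed connected set grow continuously until it fills the circle. In how many essentially different ways can this be done, if two ways count as the same when a homeomorphism of the circle carries one to the other?

To make "growing" precise, let $X$ be a compact metrizable space. Let $V(X)$ be the space of non-empty compact subsets of $X$ with the Vietoris topology. If $d$ is a metric on $X$, this topology is induced by the Hausdorff metric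
$$d_H(A,B)=\max\Big(\sup_{a\in A}d(a,B),\ \sup_{b\in B}d(b,A)\Big),$$
and $V(X)$ is compact. For example, on the circle an arc of length $\ell<1$ has $d_H$-distance $(1-\ell)/2$ from the whole circle.

**Definition.** A *chain* is a family of non-empty closed subsets of $X$ totally ordered by inclusion. It is a *maximal chain* if no other chain properly contains it. A maximal chain is *connected* if all its members are connected. $\mathcal C(X)$ denotes the set of connected maximal chains.

A maximal chain $c$ contains $X$, because $X$ is comparable with everything. It is closed in $V(X)$, because the closure of a chain is again a chain (limits of nested pairs are nested pairs). So $c$ is itself a point of $V(V(X))$, and $\mathcal C(X)$ carries the topology of $V(V(X))$, induced by the Hausdorff metric $D$ built from $d_H$. The group $\mathrm{Homeo}(X)$, with the compact-open topology, acts by $g\cdot c=\{g(F):F\in c\}$.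

Let us compute $\mathcal C(S^1)$. Let $c\in\mathcal C(S^1)$. A closed connected subset of $S^1$ is a point, an arc of length less than $1$, or $S^1$. Length satisfies $\big||A|-|B|\big|\le 2d_H(A,B)$ and increases strictly under strict inclusion. So the set $\Lambda\subset[0,1]$ of lengths of members of $c$ is compact, and different members have different lengths. It contains $1$. It contains $0$: the intersection of all members is non-empty and comparable with every member, hence belongs to $c$, and it is one point, since otherwise we could add one of its points to $c$ as a new member. Finally $\Lambda$ has no gap: if $A\subsetneq A'$ were members with no length strictly between, an arc strictly between $A$ and $A'$ would be comparable with all members and could be added. So $\Lambda=[0,1]$.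

Let $x$ be the one-point member (identified with its point), and let $A_\ell$ be the member of length $\ell$. For $\ell<1$ write
$$A_\ell=[x-p(\ell),\,x+q(\ell)],\qquad p(\ell)+q(\ell)=\ell .$$
Nestedness says that $p$ and $q$ are nondecreasing. As their sum is $\ell$, both are $1$-Lipschitz, and they extend to $\ell=1$. Thus $c$ gives a pair $(x,q)$ with $q$ in
$$\mathcal Q=\{q:[0,1]\to[0,1]\ :\ q(0)=0,\ q \text{ nondecreasing and } 1\text{-Lipschitz}\}.$$
Conversely, each pair $(x,q)$ gives sets $A_\ell$ that increase continuously from $\{x\}$ to $S^1$, and $\{A_\ell\}$ is maximal: if a closed non-empty $F$ is comparable with all $A_\ell$, then $x\in F$; let $s$ be the largest $\ell$ with $A_\ell\subset F$; either $s=1$ and $F=S^1$, or $F\subset A_\ell$ for all $\ell>s$, hence $F\subset A_s$ and $F=A_s$. The map $(x,q)\mapsto\{A_\ell\}$ is continuous (if $x$ and $q$ move by at most $r$, all endpoints move by at most $2r$) and bijective from the compact space $S^1\times\mathcal Q$. So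
$$\mathcal C(S^1)\cong S^1\times\mathcal Q .$$

Two orbits stand out.

* The chains with $q(\ell)=\ell$ or $q\equiv 0$ grow on one side only. Rotations and reflections permute them transitively, and every homeomorphism preserves this type. They form one closed orbit, a copy of $S^1\times\{\pm1\}$.
* Let $P$ be the set of chains with $p$ and $q$ both strictly increasing, such as $q(\ell)=\ell/2$. Equivalently, $A\subset\operatorname{int}A'$ whenever $A\subsetneq A'$ are members, so $P$ is invariant. It is a single orbit. Indeed, for $(x,q),(x',q')$ in $P$ put
$$g(x+q(\ell))=x'+q'(\ell),\qquad g(x-p(\ell))=x'-p'(\ell)\qquad(0\le\ell\le1).$$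
At $\ell=1$ both formulas concern the same point $x+q(1)=x-p(1)$, since $p(1)+q(1)=1$, and they agree there. So $g$ is a homeomorphism, and $gA_\ell=A'_\ell$. Moreover $P$ is a dense $G_\delta$: it is the intersection, over rationals $r<r'$, of the open conditions $q(r)<q(r')$ and $p(r)<p(r')$, and $(1-s)q(\ell)+s\ell/2$ is in $P$ for $0<s\le1$ and tends to $q$ as $s\to0$.

So on the circle almost every chain, in the sense of Baire category, looks the same: there is a comeager orbit. Now replace the circle by the sphere. Growing caps around a pole form a connected maximal chain (Lemma 2 below); so does "first trace an arc, then thicken it". These two are in different orbits, since only the second has members that are arcs. Is there still one orbit that is large in the sense of category?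

## 2. The statements for surfaces

For a topological group $G$, a *$G$-flow* is a continuous action of $G$ on a compact Hausdorff space. It is *minimal* if all orbits are dense. A *factor map* is a continuous equivariant surjection. The *universal minimal flow* (UMF) of $G$ is the minimal $G$-flow that has every minimal $G$-flow as a factor; it exists and is unique up to isomorphism. A subset is *nowhere dense* if its closure has empty interior and *meager* if it is a countable union of nowhere dense sets. A flow *has meager orbits* if every orbit is meager.

The questions come from Yonatan Gutman, Todor Tsankov, and Andy Zucker, "Universal minimal flows of homeomorphism groups of high-dimensional manifolds are not metrizable", arXiv:1910.12220 (2019). All manifolds being connected, the following is known. If $X$ is a closed manifold of dimension at least $3$ or the Hilbert cube, then $\mathcal C(X)$ has meager orbits as a $\mathrm{Homeo}(X)$-flow, and so does the UMF of $\mathrm{Homeo}(X)$. If $X$ is a closed manifold of dimension at least $2$ or the Hilbert cube, the UMF is not metrizable. What happens for $S^2$? Are the orbits of $\mathrm{Homeo}(S^2)$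 on $\mathcal C(S^2)$ meager, and are those of the UMF?

Both answers are yes. A closed surface is a compact $2$-manifold without boundary.

**Theorem A.** Let $X$ be a closed connected surface and $G=\mathrm{Homeo}(X)$. For every $c\in\mathcal C(X)$ there is a neighborhood $N_0$ of $1$ in $G$ such that $N_0c$ is nowhere dense in $\mathcal C(X)$. In particular every $G$-orbit in $\mathcal C(X)$ is meager.

**Theorem B.** For $X$ and $G$ as in Theorem A, the flow $G$ on $\mathcal C(X)$ is minimal, and every orbit of the UMF of $G$ is meager.

**Theorem C.** (1) If $X$ is a compact connected surface with boundary, all $\mathrm{Homeo}(X)$-orbits in $\mathcal C(X)$ are meager. (2) For a closed connected manifold $X$ of dimension at least $1$, the UMF of $\mathrm{Homeo}(X)$ has meager orbits if and only if $\dim X\ge2$.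

With $X=S^2$, Theorems A and B answer the two questions. Theorem C is a complement.

**Standing facts.** Until Section 10, $X$ is a closed connected surface and $G=\mathrm{Homeo}(X)$. We fix a *geodesic* metric $d$ on $X$: any two points are joined by a curve of length equal to their distance. On $S^2$ take the round metric; in general take a Riemannian distance, which exists because surfaces are smoothable. Then the compact-open topology of $G$ is that of uniform convergence, and $G$ is separable metrizable. If $g_n\to g$ uniformly and $K_n\to K$ in $V(X)$, then $g_nK_n\to gK$; the same argument one level up shows that $G$ acts continuously on $\mathcal C(X)$. We write $N_s(K)=\{x:d(x,K)\le s\}$. For compact connected $K$ the set $N_s(K)$ is connected, and so is the open set $\{d(\cdot,K)<s\}$ with $s>0$, since each point is joined to $K$ by a shortest geodesic that stays in the set. Finally: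

**(S)** If $A\subset B\subset C$ are closed, then $d_H(A,B)\le d_H(A,C)$ and $d_H(B,C)\le d_H(A,C)$.

The first holds because $B\subset C$, the second because $d(z,B)\le d(z,A)$ for all $z$.

## 3. Maximal chains have no jumps

On the circle everything rested on the absence of gaps. The same holds in general. The one-point member found in (a) below is called the *root*; for growing caps it is the pole.

**Lemma 1.** Let $c\in\mathcal C(X)$.

(a) Every non-empty closed subset of $c$ has a least and a largest element. The least element of $c$ is a singleton $\{x\}$, and $x$ is called the root of $c$. The largest is $X$.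

(b) If $K\subsetneq K'$ are in $c$, some $K''\in c$ satisfies $K\subsetneq K''\subsetneq K'$. Hence a non-least $K\in c$ is the closure of the union of the $F\in c$ with $F\subsetneq K$.

(c) For every $\epsilon>0$ there are $\{x\}=K_0\subset\dots\subset K_n=X$ in $c$ with $d_H(K_i,K_{i+1})<\epsilon$.

(d) If $c'\in\mathcal C(X)$ and $D(c,c')<\eta$, then the roots of $c$ and $c'$ are at distance $<\eta$.

(e) $\mathcal C(X)$ is compact.

*Proof.* (a) Let $\mathcal A\subset c$ be closed and non-empty. The closed sets $\{K\in\mathcal A:K\supset A\}$, $A\in\mathcal A$, have the finite intersection property, because $\mathcal A$ is totally ordered. As $c$ is compact, they have a common element, which is the largest. With $\subset$ in place of $\supset$ we get the least. If the least element $m$ of $c$ had two points, we could add $\{p\}$ with $p\in m$ to $c$.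

(b) If $K'\setminus K=\{p\}$, then $p$ is isolated in $K'$, since $K$ is closed. As $K'$ is connected and contains more than $p$, this is impossible. So take $p\ne p'$ in $K'\setminus K$ and $0<r<d(p,p')$, and put $F=K\cup(K'\cap N_r(\{p\}))$. This is closed, contains $p$ and omits $p'$, so $K\subsetneq F\subsetneq K'$. If no member of $c$ were strictly between $K$ and $K'$, every member would be contained in $K$ or contain $K'$. Then $F$ would be comparable with all members, so $F\in c$ by maximality, a contradiction. For the second part let $F^*$ be the closure of the union of the members $\subsetneq K$. Each member of $c$ either is $\subsetneq K$, hence contained in $F^*$, or contains $K\supset F^*$. So $F^*$ is comparable with all members and lies in $c$. If $F^*\subsetneq K$, there would be a member strictly between them; but a member $\subsetneq K$ is contained in $F^*$.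

(c) Let $K_0=\{x\}$. Given $K_i\ne X$, let $K_{i+1}$ be the largest $K\in c$ with $K\supset K_i$ and $d_H(K_i,K)\le\epsilon/2$; it exists by (a).

We claim $K_{i+1}\ne K_i$. Otherwise all members $K\supsetneq K_i$ satisfy $d_H(K_i,K)>\epsilon/2$. Let $K'$ be their intersection. It is comparable with all members, so $K'\in c$. If $K'=K_i$, then by compactness one of these nested sets $K$ would lie in the open $\epsilon/2$-neighborhood of $K_i$, so that $d_H(K_i,K)<\epsilon/2$, a contradiction. So $K_i\subsetneq K'$, and (b) gives a member strictly between; but every member $\supsetneq K_i$ contains $K'$.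

So the $K_i$ increase strictly. As $K_{i+2}\supsetneq K_{i+1}$, the choice of $K_{i+1}$ gives $d_H(K_i,K_{i+2})>\epsilon/2$, and then $d_H(K_i,K_j)>\epsilon/2$ for all $j\ge i+2$ by (S). If the process did not stop, $K_0,K_2,K_4,\dots$ would be an infinite $\epsilon/2$-separated set in the compact space $V(X)$. So it stops, and it can stop only at $X$.

(d) Some $K'\in c'$ has $d_H(\{x\},K')<\eta$, and $K'$ contains the root of $c'$.

(e) Let $c_n\in\mathcal C(X)$ converge to $c$ in the compact space $V(V(X))$; we show $c\in\mathcal C(X)$. Members of $c$ are limits of members of the $c_n$, so they are connected, being Hausdorff limits of continua. If $A_n\to A$ and $B_n\to B$ with $A_n,B_n\in c_n$, one of the inclusions $A_n\subset B_n$, $B_n\subset A_n$ holds infinitely often and passes to the limit; so $c$ is a chain. It contains $X$ and, as a limit of one-point members along a subsequence, some singleton $\{x\}$.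

Suppose a closed non-empty $F\notin c$ is comparable with all members of $c$. The set of members contained in $F$ is closed in $c$ and contains $\{x\}$; let $A$ be its largest element. Let $B$ be the least member containing $F$. (The argument for (a) uses only that $c$ is a compact chain.) Then $A\subsetneq F\subsetneq B$, and no member of $c$ is strictly between $A$ and $B$. Put $e=d_H(A,B)>0$ and choose $A_n,B_n\in c_n$ with $A_n\to A$, $B_n\to B$. For large $n$ we have $A_n\subset B_n$ (otherwise $B\subset A$) and $d_H(A_n,B_n)>\frac56e$. Apply (c) to $c_n$ with $e/6$ to get $K_0\subset\dots\subset K_N=X$, and let $l$ be the least index with $K_l\supset A_n$ and $d_H(A_n,K_l)\ge e/3$; the index $N$ qualifies by (S), and $l\ge1$. If $K_{l-1}\subset A_n$, then $d_H(A_n,K_l)\le d_H(K_{l-1},K_l)<e/6$ by (S), a contradiction. So $K_{l-1}\supset A_n$ and $d_H(A_n,K_{l-1})<e/3$, whence $e/3\le d_H(A_n,K_l)<e/2$. If $K_l\supset B_n$, then (S) would give $d_H(A_n,K_l)>\frac56e$; so $A_n\subset K_l\subset B_n$. A limit $K\in c$ of these sets along a subsequence satisfies $A\subset K\subset B$ and $e/3\le d_H(A,K)\le e/2$. So it is strictly between $A$ and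 $B$, a contradiction. Hence $c$ is maximal. $\square$

Conversely, continuous growth produces maximal chains.

**Lemma 2.** Let $(F_t)_{t\in[0,1]}$ be a $d_H$-continuous increasing family of continua with $F_0$ a singleton and $F_1=X$. Then $\{F_t\}\in\mathcal C(X)$. In particular, for every arc $\gamma:[0,1]\to X$,
$$c(\gamma):=\{\gamma[0,t]:t\in[0,1]\}\cup\{N_s(\gamma[0,1]):s\ge0\}\in\mathcal C(X).$$

*Proof.* Let $F$ be closed, non-empty and comparable with all $F_t$. Then $F_0\subset F$, since $F_0$ is a singleton. Let $s=\max\{t:F_t\subset F\}$. If $s=1$, then $F=X$. Otherwise $F\subset F_t$ for all $t>s$, so $F\subset F_s$ by continuity, and $F=F_s$. For $c(\gamma)$: the sets $N_s(\gamma[0,1])$ are connected, equal $\gamma[0,1]$ for $s=0$ and $X$ for large $s$, and moving along shortest geodesics gives $d_H(N_s(K),N_{s'}(K))\le|s-s'|$. $\square$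

For instance, if $\gamma$ is a piece of a meridian on $S^2$, then $c(\gamma)$ first traces the piece and then consists of its collars. The root of $c(\gamma)$ is $\gamma(0)$.

## 4. Chains that follow a flat arc are dense

We want to see every chain, approximately, as a moving pencil point. This needs arcs with a little room around them.

**Definition.** An arc $\gamma:[0,1]\to X$ is *flat* if for some $\delta>0$ there is an embedding $\Theta:[-\delta,1+\delta]\times[-\delta,\delta]\to X$, called a *tube*, with $\Theta(u,0)=\gamma(u)$ for $u\in[0,1]$.

A straight segment in a coordinate chart is flat, with thin rectangles around it as tubes. Images of flat arcs under homeomorphisms of $X$ are flat, and so are (reparametrized) initial subarcs $\gamma|_{[0,r]}$, $0<r\le1$. By invariance of domain $\Theta$ maps the open rectangle onto an open subset of $X$. Two facts about moving points around arcs are needed.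

**(H)** If $M$ is a connected open subset of a surface without boundary and $p,q\in M$, there is a homeomorphism of the surface, supported in a compact subset of $M$, that takes $p$ to $q$. This is the standard homogeneity of connected manifolds: inside a coordinate disc one can push any interior point to any other and fix the boundary circle, so the points that can be reached from $p$ form an open and closed subset of $M$.

**(F)** If a flat arc $\gamma$ lies in a connected open set $O$, then $O\setminus\gamma$ is connected. Indeed, take a thin open tube $R\subset O$ around $\gamma$; then $R\setminus\gamma$ is connected. If $O\setminus\gamma=U_1\sqcup U_2$ with $U_i$ open and non-empty and, say, $R\setminus\gamma\subset U_1$, then $U_1\cup R$ and $U_2$ are disjoint non-empty open sets with union $O$, a contradiction.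

**Lemma 3.** Let $c_0\in\mathcal C(X)$ and $\theta>0$. There is a flat arc $\gamma$ with $\theta$-dense image and $D(c(\gamma),c_0)<\theta$.

*Proof.* We skip along the chain with finitely many members and let a pencil visit a net of each in turn, without crossing its own track.

Let $e=\theta/16$, take $K_0\subset\dots\subset K_n$ from Lemma 1(c) with $\epsilon=e$, and let $O_i=\{y:d(y,K_i)<e\}$. These are connected open sets and $O_0\subset O_1\subset\cdots$. Choose points $z_1=x,z_2,\dots,z_m$ and indices $0=i(1)\le\dots\le i(m)=n$ such that for each $i$ the set $\{z_k:i(k)=i\}$ is an $e$-net of $K_i$ contained in $K_i$, and $k=1$ is the only index with $i(k)=0$. We build flat arcs $\gamma_k$ and numbers $0=r_0<r_1<\dots<1$ such that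

* $\gamma_k=\gamma_{k-1}$ on $[0,r_{k-1}]$ for $k\ge2$, and $\gamma_k([r_{k-1},1])\subset O_{i(k)}$; hence $\gamma_k\subset O_{i(k)}$;
* $d(\gamma_k(1),z_k)<e$ and $d(\gamma_k(r_k),\gamma_k(1))<e$.

Let $\gamma_1\subset O_0$ be a tiny flat arc ending at $x$, and choose $r_1$ close to $1$. Given $\gamma_k$, the set $M=O_{i(k+1)}\setminus\gamma_k([0,r_k])$ is open and, by (F), connected. It contains $\gamma_k(1)$. Since an arc has empty interior, there is $z'\in M$ with $d(z',z_{k+1})<e$. By (H) there is a homeomorphism $g$ of $X$, supported in a compact subset of $M$, with $g(\gamma_k(1))=z'$. Put $\gamma_{k+1}=g\circ\gamma_k$. It agrees with $\gamma_k$ on $[0,r_k]$, since $g$ is the identity off $M$; and $\gamma_{k+1}((r_k,1])\subset g(M)=M\subset O_{i(k+1)}$. Choose $r_{k+1}\in(r_k,1)$ close to $1$.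

Let $\gamma=\gamma_m$. For $i<n$ let $\rho_i=r_k$ with $k$ the last index such that $i(k)=i$, and let $\rho_n=1$. Then $\gamma[0,\rho_i]\subset O_i$. It comes within $2e$ of each $z_j$ with $i(j)=i$, since $\gamma(r_j)=\gamma_j(r_j)$ for $j<m$ and $d(\gamma(1),z_m)<e$. So
$$d_H(\gamma[0,\rho_i],K_i)\le3e,\qquad d_H(\gamma[0,\rho_i],\gamma[0,\rho_{i+1}])\le 3e+e+3e=7e .$$
By (S), $d_H(\gamma[0,t],K_i)\le10e$ for $\rho_i\le t\le\rho_{i+1}$. For $t\le\rho_0$ we have $\gamma[0,t]\subset O_0$, so $d_H(\gamma[0,t],\{x\})\le e$. Members of $c(\gamma)$ that contain $\gamma[0,1]$ are $3e$-close to $X=K_n$ by (S). Conversely, each $K\in c_0$ satisfies $K_i\subset K\subset K_{i+1}$ for some $i$ and is $4e$-close to $\gamma[0,\rho_i]$. So $D(c(\gamma),c_0)\le10e<\theta$, and $\gamma$ is $3e$-dense. $\square$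

## 5. Every orbit is dense

To show that an orbit is meager, the first thing to try is to show that it is nowhere dense: find a feature of $c$, preserved by homeomorphisms, that a nearby chain can lose for good. One could try "some member is an arc" or "all members except the root are discs or $X$". No feature can work, because on a surface every orbit is dense. (On the circle this fails, as the closed orbit of one-sided chains shows.)

**Proof of minimality in Theorem B.** Let $c\in\mathcal C(X)$ have root $x$, and let $W\subset\mathcal C(X)$ be non-empty and open. By Lemma 3 there are $\theta>0$ and a flat arc $\alpha$ that is $\theta/4$-dense, such that the $D$-ball of radius $\theta$ about $c(\alpha)$ lies in $W$. We look for $g\in G$ with $D(gc,c(\alpha))<\theta$.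

**Step 1: a nest of rectangles around $\alpha$.** Choose $n$ such that $\alpha$ has $d$-diameter $<\theta/8$ on each $[\frac{i-1}n,\frac in]$, a tube $\Theta$ of $\alpha$ with parameter $\delta$, and $0<\kappa_1<\dots<\kappa_n<\delta$ so small that the discs
$$E_i=\Theta\big([-\kappa_i,\tfrac in]\times[-\kappa_i,\kappa_i]\big)\qquad(1\le i\le n)$$
satisfy $d(\Theta(u,y),\alpha(\max(u,0)))<\theta/8$ on them. Then $\alpha(0)\in\operatorname{int}E_1$ and $E_i\subset\operatorname{int}E_{i+1}$. Let $p_i=\Theta(\frac in,0)\in\partial E_i$.

**Step 2: the moments at which $c$ leaves the rectangles.** By (H) there is $g_0\in G$ with $g_0(x)=\alpha(0)$. Let $D_i=g_0^{-1}(E_i)$, and let $K_i$ be the least member of $c$ that meets $\partial D_i$; it exists by Lemma 1(a), since meeting $\partial D_i$ is a closed condition. Members $F\subsetneq K_i$ are connected, contain $x\in\operatorname{int}D_i$ and miss $\partial D_i$, so they lie in $D_i$. As $K_i$ is not the root, Lemma 1(b) gives $K_i\subset D_i$. Pick $q_i\in K_i\cap\partial D_i$. Moreover $K_i\subset K_{i+1}$: the connected set $K_{i+1}$ contains $x$ and the point $q_{i+1}\notin D_i$, so it meets $\partial D_i$.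

**Step 3: turning the exit points to the right place.** We want $g_1\in G$ that fixes $\alpha(0)$, preserves each $E_i$, and satisfies $g_1g_0(q_i)=p_i$ for all $i$. Let $E_{n+1}$ be the image of a slightly larger rectangle in the domain of $\Theta$ with $E_n\subset\operatorname{int}E_{n+1}$. In tube coordinates $E_1,\dots,E_{n+1}$ are convex, contain $(0,0)$ in their interiors, and each lies in the interior of the next. A radial homeomorphism, linear on each ray from $(0,0)$ between consecutive boundaries, carries $E_{n+1}$ to the disc of radius $n+1$ and each $\partial E_i$ to the circle of radius $i$. In the resulting polar coordinates put $g_1(r,\varphi)=(r,\varphi+f(r))$ with $f$ continuous on $[0,n+1]$, constant on $[0,1]$, $f(n+1)=0$, and $f(i)$ for $1\le i\le n$ such that $g_0(q_i)\in\partial E_i$ goes to $p_i$. Let $g_1$ be the identity outside $E_{n+1}$, and put $g=g_1g_0$.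

**Step 4: estimates.** The set $gK_i\subset E_i$ is connected and contains $gx=\alpha(0)$ and $p_i$. So it has points with every $u$-coordinate in $[0,\frac in]$, and $d_H(gK_i,\alpha[0,\frac in])\le\theta/8$. Hence $d_H(gK_i,gK_{i+1})\le\frac38\theta$, and by (S) each $F\in c$ with $K_i\subset F\subset K_{i+1}$ satisfies $d_H(gF,\alpha[0,\frac in])\le\frac12\theta$. If $F\subset K_1$, then $gF\subset E_1$ is $\theta/4$-close to $\{\alpha(0)\}$. If $F\supset K_n$, then $gF$ is $\frac38\theta$-close to $X$, since $\alpha$ is $\theta/4$-dense. Conversely, for $\frac{i-1}n\le u\le\frac in$ the arc $\alpha[0,u]$ is $\theta/4$-close to $gK_i$, and members of $c(\alpha)$ that contain $\alpha$ are $\theta/4$-close to $X=gX$. So $D(gc,c(\alpha))\le\frac12\theta<\theta$ and $gc\in W$. All orbits are dense. $\square$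

## 6. Separating two open sets from small homeomorphisms

Since whole orbits are dense, we cut them into pieces: $G$ is a countable union of translates of any neighborhood $N_0$ of $1$, and $N_0c$ may be nowhere dense although $Gc$ is dense. What makes $N_0c$ nowhere dense is that inside any open set of chains there are two open subsets that no *small* homeomorphism connects.

Fix an open $O\subset X$ identified by a chart with $\{z\in\mathbb C:|z|<20\}$. In $O$ we use the Euclidean metric $|\cdot|$ alongside $d$; they induce the same topology, and $\{|z|\le r\}$ is compact in $X$ for $r<20$. A statement such as "$|p|=r$" includes $p\in O$. Put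
$$U=\{c\in\mathcal C(X):\text{the root of }c\text{ lies in }\{|z|<1\}\},\qquad \varepsilon=\tfrac1{100},\qquad\eta=\tfrac{\varepsilon}{10},$$
$$N_\varepsilon=\{h\in G:\ h^{\pm1}(z)\in O,\ |h^{\pm1}(z)-z|<\varepsilon\ \text{ for all }|z|\le10\}.$$
$U$ is open by Lemma 1(d). $N_\varepsilon$ is a neighborhood of $1$: by compactness there is $s>0$ such that $|z|\le10$ and $d(z,z')<s$ imply $z'\in O$ and $|z-z'|<\varepsilon$; and $\sup_zd(h^{-1}(z),z)=\sup_zd(z,h(z))$, so $N_\varepsilon$ contains all $h$ with $\sup_zd(h(z),z)<s$.

**Proposition 4.** Every non-empty open $V\subset U$ contains non-empty open sets $W_1,W_2$ with $hW_1\cap W_2=\emptyset$ for all $h\in N_\varepsilon$.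

The proof occupies Sections 7–9. First we see that the proposition suffices.

**Proof of Theorem A from Proposition 4.** Let $c\in\mathcal C(X)$. Choose the chart centered at the root of $c$, so that $c\in U$. By continuity there is an open neighborhood $N_0$ of $1$ with $N_0N_0^{-1}\subset N_\varepsilon$ and $N_0c\subset U$. Suppose $\overline{N_0c}$ has non-empty interior $P$. Then $P\cap N_0c\ne\emptyset$, so $V=P\cap U$ is non-empty and open. Take $W_1,W_2\subset V$ from Proposition 4. As $N_0c$ is dense in $P$, there are $g_1,g_2\in N_0$ with $g_ic\in W_i$. Then $h=g_2g_1^{-1}\in N_\varepsilon$ and $g_2c=h(g_1c)\in hW_1\cap W_2$, a contradiction. So $N_0c$ is nowhere dense. As $G$ is separable metrizable, $G=\bigcup_{k\in\mathbb N}g_kN_0$ for suitable $g_k$, and $Gc=\bigcup_kg_k(N_0c)$ is meager. $\square$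

**Proof of the UMF part of Theorem B from Theorem A.** We pull meager sets back. Let $Y$ be the UMF of $G$. By Section 5 and Lemma 1(e), $\mathcal C(X)$ is a minimal flow, so there is a factor map $\pi:Y\to\mathcal C(X)$. Let $p\in Y$. By Theorem A, $G\pi(p)\subset\bigcup_kA_k$ with countably many closed nowhere dense $A_k$, so $Gp\subset\bigcup_k\pi^{-1}(A_k)$. Suppose some $\pi^{-1}(A_k)$ contains a non-empty open $P$. The complement of $GP$ is closed, invariant and not all of $Y$, hence empty by minimality; by compactness $Y=g_1P\cup\dots\cup g_rP$. Then $\mathcal C(X)=\bigcup_{i\le r}g_i\pi(P)\subset\bigcup_{i\le r}g_iA_k$ is a finite union of nowhere dense sets, which is impossible. So each $\pi^{-1}(A_k)$ is closed and nowhere dense, and $Gp$ is meager. $\square$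

## 7. Folding an arc inside its tube

**A long arc in $V$.** We fix an arc to be modified in two ways. Choose $c_0\in V$ and $\theta>0$ such that the $D$-ball of radius $2\theta$ about $c_0$ lies in $V$, and so small that every $\theta$-dense set meets $\{5<|z|<6\}$. Lemma 3 with $\theta/4$ gives a flat arc $\alpha$ that is $\theta/4$-dense and such that the $D$-ball of radius $\theta$ about $c(\alpha)$ lies in $V$. As $c(\alpha)\in U$, $|\alpha(0)|<1$; and $\alpha$ meets $\{5<|z|<6\}$. Let
$$a<v<b<u_0<u_1<u_2$$
be the first times at which $|\alpha|$ equals $\frac54,\frac32,\frac74,2,3,4$ respectively. Then $0<a$, $u_2<1$, and before each such time $\alpha$ stays in the corresponding open disc.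

Let $\Theta$ be a tube of $\alpha$ with parameter $\delta$, and write $\bar u=\max(u,0)$. Choose $\kappa\in(0,\delta)$ with $u_2+\kappa<1$, with $\kappa$ less than a third of $a$ and of the gaps between consecutive numbers above, and so small that:

* $d(\Theta(u,y),\alpha(\bar u))<\theta/4$ for $u\in[-\kappa,1]$, $|y|\le\kappa$;
* for $u\in[-\kappa,u_2+\kappa]$ and $|y|\le\kappa$ we have $\Theta(u,y)\in O$ and $|\Theta(u,y)-\alpha(\bar u)|<\eta$; and $|\alpha(u)-\alpha(u')|<\eta$ if $u,u'\in[0,u_2+\kappa]$ and $|u-u'|\le\kappa$.

Consequently, for $|y|\le\kappa$,
$$|\Theta(u,y)|\le2+2\eta\ \text{ if }-\kappa\le u\le u_0+\kappa,\qquad|\Theta(u,y)|\le3+2\eta\ \text{ if }-\kappa\le u\le u_1+\kappa.\tag{1}$$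
From now on we write sets in tube coordinates $(u,y)$ and use the same letter for their images in $X$. Sets with $-\kappa\le u\le u_2+\kappa$, $|y|\le\kappa$ lie in $O\subset\mathbb C$, and winding numbers are taken in $\mathbb C$: $n(\omega,p)$ is the winding number of the loop $\omega$ about $p\notin\omega$.

**The folded arc $\alpha_1$.** Partition $[0,u_1+\kappa]$ into $n_0$ intervals on each of which $\alpha$ has Euclidean diameter $<\varepsilon$. Let
$$m=2n_0+1,\qquad y_l=(l-m)\frac{\kappa}{m}\quad(1\le l\le m),\qquad\rho=\frac{\kappa}{4m}.$$
The polygonal arc $\alpha_1$ starts at $(0,y_1)$, goes right along $y=y_1$ to $u=u_0$, up to $y=y_2$, left to $u=0$, up to $y=y_3$, right to $u=u_0$, and so on. As $m$ is odd, the last copy, at height $y_m=0$, is traversed to the right, and $\alpha_1$ continues along $y=0$ to $(1,0)$. So it runs along the piece $\alpha[0,u_0]$ back and forth, $m$ times in all, and then follows $\alpha$.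

Let $S_1$ be the closed $\rho$-neighborhood, in the sup norm of tube coordinates, of the part of $\alpha_1$ up to $(u_2,0)$. It is the union of the horizontal rectangles
$$H_l=[-\rho,u_0+\rho]\times[y_l-\rho,y_l+\rho]\ (l<m),\qquad H_m=[-\rho,u_2+\rho]\times[-\rho,\rho]$$
and the connecting rectangles between $H_l$ and $H_{l+1}$, which have $u\in[u_0-\rho,u_0+\rho]$ for odd $l$ and $u\in[-\rho,\rho]$ for even $l$. Consecutive heights differ by $4\rho$, so the $H_l$ are disjoint, each connecting rectangle meets just its two neighbors, each in a segment, and $S_1$ is a strip, a closed disc. It contains the part of $\alpha_1$ up to $(u_2,0)$ in its interior. Put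
$$Q_l=[a,b]\times[y_l-\rho,y_l+\rho],\quad\mu_l=\{v\}\times[y_l-\rho,y_l+\rho],\quad E_0=[-\rho,a]\times[y_1-\rho,y_1+\rho].$$
So $E_0$ is the beginning of the strip, $Q_l$ a piece of its $l$-th copy, and $\mu_l$ a cross-segment of $Q_l$. No connecting rectangle reaches $a\le u\le b$. So $S_1\setminus Q_j$ has two components: $S_j^-$, towards the beginning of the strip, and $S_j^+$, towards its end. Put $S_j^<=S_j^-\cup Q_j$ and $S_j^>=Q_j\cup S_j^+$. For $2\le j\le m-1$:

* $S_j^<\subset\{|z|\le2+2\eta\}$, by (1), since $u\le u_0+\rho$ there;
* $S_j^>\subset S_2^>$, and $S_2^>$ is a closed disc, disjoint from $E_0$ because it lies at heights $\ge y_2-\rho>y_1+\rho$.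

**Straight against folded is not enough.** The natural first candidates for $W_1,W_2$ are small neighborhoods of $c(\alpha_1)$ and of $c(\alpha)$. A small homeomorphism should not be able to undo the folds. It does not have to: it can squeeze them. Let $\varphi$ be an increasing piecewise linear homeomorphism of $[-\kappa,\kappa]$ that fixes $-\kappa,0,\kappa$ and sends $y_1$ to $-s'$ with $s'>0$ tiny. Let $\chi$ be a continuous function with values in $[0,1]$, equal to $1$ for $0\le u\le u_0$ and to $0$ for $u\le-\kappa$ and $u\ge u_0+\kappa$. Put $h(u,y)=\big(u,(1-\chi(u))y+\chi(u)\varphi(y)\big)$ on $[-\kappa,u_0+\kappa]\times[-\kappa,\kappa]$ and $h=\mathrm{id}$ elsewhere. This is a homeomorphism. As $|\Theta(u,y)-\Theta(u,y')|<2\eta<\varepsilon$ there, $h\in N_\varepsilon$. All of $h\alpha_1$ lies in $-s'\le y\le0$ with $u\ge0$, so each point of $h\alpha_1$ with coordinates $(u,y)$ is as close to $\alpha(u)$ as we like. So each $h\alpha_1[0,t]$ is as close as we like to the arc $\alpha[0,u]$, where $u$ is the largest coordinate reached up to time $t$. In other words, a very thin neighborhood of $\alpha$ has room for all the folds, and no argument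 about the initial parts of the chains can separate these two candidates. We keep $\alpha_1$ and need an opponent other than the straight arc.

**The opponent.** Let the second arc follow $\alpha$ once, up to time $u_1$, inside a thin rectangle $I$, and then wind around $I$ a large number of times before it leaves. Suppose a curve $\gamma$ follows the folded strip $S_1$, and $h\gamma$ follows the winding strip for a small $h$. The first part $F$ of $\gamma$, while $h\gamma$ is in $I$, runs through all $m$ copies in $S_1$, yet it lies in $h^{-1}(I)$, a disc that can be cut into $n_0$ pieces of diameter less than $4\varepsilon$. With $m>2n_0$ copies, one small piece reaches from a copy $i$ to a copy $k\ge i+2$, and so blocks a copy $j$ between them. The later part $\beta$ of $\gamma$, while $h\gamma$ winds, avoids $h^{-1}(I)$, so it cannot pass copy $j$. It is then confined to the strip before or after the block, and on neither side can it wind often enough around $h^{-1}(I)$: before the block it stays too close to the center to surround the end of $F$; after the block it lives in a strip disjoint from $E_0$, where the number of turns around the start of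 $F$ is bounded in advance.

**The bound on turning.** The last remark needs a number. On the compact, simply connected set $S_2^>\times E_0$ (a product of discs) we have $z\ne z_0$, so there is a continuous, hence bounded, branch of $\arg(z-z_0)$ on it. So there is $C<\infty$ such that for every $z_0\in E_0$ the variation of $\arg(z-z_0)$ along any path in $S_2^>$ is at most $C$ in absolute value. Fix an integer $M\ge2$ with
$$2\pi(M-1)\ge C+\pi.\tag{2}$$
The order of choices matters: $\alpha_1$ first, then $C$, then $M$, then the winding arc.

## 8. Winding around the tube

**The winding arc $\alpha_2$.** Let $\kappa'=\kappa/4$, $\rho'=\kappa/(4(M+2))$, $\rho''=\rho'/4$, and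
$$I=[-\kappa',u_1+\kappa']\times[-\kappa',\kappa'],\qquad w_k=u_1+\kappa'+k\rho'\quad(1\le k\le M+1).$$
$\alpha_2$ goes from $(0,0)$ along $y=0$ to $(w_1,0)$. Then for $k=1,\dots,M$ it performs the $k$-th turn around $I$: up along $u=w_k$ to $y=\kappa'+k\rho'$, left to $u=-\kappa'-k\rho'$, down to $y=-\kappa'-k\rho'$, right to $u=w_{k+1}$. Finally it goes up to $(w_{M+1},0)$ and right along $y=0$ to $(1,0)$. This is a rectangular spiral, an arc. Since
$$\kappa'+(M+1)\rho'+\rho''<\tfrac{\kappa}{2},\tag{3}$$
all the turning takes place well inside $R=[-\kappa,u_1+\kappa]\times[-\kappa,\kappa]$.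

Let the *core* be the part of $\alpha_2$ from $(u_1+\kappa'+\rho'',0)$ to $(w_{M+1},0)$, let $J$ be its closed $\rho''$-neighborhood in the sup norm, and let
$$L=[w_{M+1}+\rho'',\,u_2+\rho'']\times[-\rho'',\rho''].$$
Non-consecutive segments of the core are at sup-distance at least $\rho'=4\rho''$, and every segment of the core has length at least $3\rho''$; so $J$ is a strip, a closed disc. Apart from its first segment, the core is at sup-distance at least $\rho'>\rho''$ from $I$. Hence
$$I\cap J=\{u_1+\kappa'\}\times[-\rho'',\rho''],\qquad J\cap L=\{w_{M+1}+\rho''\}\times[-\rho'',\rho''],\qquad I\cap L=\emptyset.$$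
The first is the initial edge of the strip $J$; the second is the right-hand side of its terminal square. For $k=1$ and $k=M$ the cross-segment
$$\zeta_k=\{v\}\times[\kappa'+k\rho'-\rho'',\ \kappa'+k\rho'+\rho'']$$
of $J$, in the top part of the $k$-th turn, separates $I\cap J$ from $J\cap L$ in $J$. The set $S_2:=I\cup J\cup L$ contains the part of $\alpha_2$ up to $(u_2,0)$ in its interior. By (3), $I\cup J\subset\operatorname{int}R$, so $I\cup J\subset\{|z|\le3+2\eta\}$ by (1).

**Both new chains lie in $V$.** We check $D(c(\alpha_i),c(\alpha))<\theta$. Let $U_i(s)\in[-\kappa,1]$ be the $u$-coordinate of $\alpha_i(s)$; $U_i(0)=0$ and $\max U_i=1$. Put $\bar u(s)=\max_{s'\le s}\max(U_i(s'),0)$. By the intermediate value theorem $\{\max(U_i(s'),0):s'\le s\}=[0,\bar u(s)]$, and $\alpha_i$ stays in $|y|\le\kappa$; so the first condition on $\kappa$ gives $d_H(\alpha_i[0,s],\alpha[0,\bar u(s)])\le\theta/4$. Also $\bar u$ takes all values in $[0,1]$. Since $\alpha$ is $\theta/4$-dense, $\alpha_i$ is $\theta/2$-dense, and by (S) the remaining members of both chains are $\theta/2$-close to $X$, which is a member of both. So $D(c(\alpha_i),c(\alpha))\le\theta/2<\theta$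 and $c(\alpha_i)\in V$.

**The sets $W_1,W_2$.** Let $W_i$ be the intersection of $V$ with the open $D$-ball of radius $\eta_i$ around $c(\alpha_i)$, where $\eta_i>0$ is so small that

* $\eta_i<d(\alpha(u_2),\{|z|\le3.5\})$, which is positive since $|\alpha(u_2)|=4$;
* the closed $\eta_i$-neighborhood of the part of $\alpha_i$ up to $\alpha(u_2)=(u_2,0)$ lies in $S_i$;
* the $\eta_1$-ball about $\alpha_1(0)=(0,y_1)$ lies in $E_0\cap\{|z-\alpha(0)|<2\eta\}$ (it is an interior point of $E_0$ with $|\alpha_1(0)-\alpha(0)|<\eta$), and the $\eta_2$-ball about $\alpha_2(0)=\alpha(0)$ lies in $I$.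

These are non-empty open subsets of $V$. Membership in $W_i$ controls the initial part of a chain:

**(W)** *Let $\gamma$ be an arc and $h\in G$ with $h\,c(\gamma)\in W_i$, and suppose $|h\gamma|$ takes the value $3.5$, for the first time at $t^*$. Then $h\gamma[0,t^*]\subset S_i$. Moreover $h\gamma(0)\in E_0\cap\{|z-\alpha(0)|<2\eta\}$ if $i=1$, and $h\gamma(0)\in I$ if $i=2$.*

Indeed $W_i\subset U$ gives $|h\gamma(0)|<1$, so $h\gamma[0,t^*]\subset\{|z|\le3.5\}$. This member of $h\,c(\gamma)$ is at $d_H$-distance $<\eta_i$ from a member $K$ of $c(\alpha_i)$. Since $\alpha(u_2)$ is not within $\eta_i$ of $\{|z|\le3.5\}$, $\alpha(u_2)\notin K$. As $\alpha(u_2)$ lies on $\alpha_i$, $K$ is an initial subarc of $\alpha_i$ that ends before $\alpha(u_2)$, and $h\gamma[0,t^*]\subset S_i$. The second statement follows from Lemma 1(d).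

## 9. Folds cannot be matched with turns

Suppose, to prove Proposition 4 by contradiction, that $h\in N_\varepsilon$ and $hW_1\cap W_2\ne\emptyset$.

**Step 1: one curve that follows both patterns.** The set $W_1\cap h^{-1}W_2$ is non-empty and open, so by Lemma 3 it contains some $c(\gamma)$ with $\gamma$ an arc meeting $\{5<|z|<7\}$. We have $|\gamma(0)|<1$ and $|h\gamma(0)|<1$, since $W_1,W_2\subset U$. As $h$ moves points of $\{|z|\le10\}$ by less than $\varepsilon$, $h\gamma$ contains a point with $|z|>5-\varepsilon$. So $|\gamma|$ and $|h\gamma|$ both take the value $3.5$. Apply (W) to $\gamma$ with the identity and with $h$: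

* $\gamma[0,t^*]\subset S_1$, where $t^*$ is the first time $|\gamma|=3.5$; the point $z_0:=\gamma(0)$ lies in $E_0$, and $|z_0-\alpha(0)|<2\eta$;
* $h\gamma[0,t']\subset S_2$, where $t'$ is the first time $|h\gamma|=3.5$; and $h\gamma(0)\in I$.

Since $|h\gamma(t')|=3.5>3+2\eta$, we have $h\gamma(t')\in L$. Let
$$T_3=\min\{t:h\gamma(t)\in L\}\le t',\quad T=\min\{t:h\gamma(t)\in J\},\quad\lambda=\max\{t\le T_3:h\gamma(t)\in I\}.$$
Before $T_3$ the curve $h\gamma$ is in the closed set $I\cup J$, hence so is $h\gamma(T_3)$; as $I\cap L=\emptyset$, $h\gamma(T_3)\in J\cap L$ and $T\le T_3$. Before $T$ the curve $h\gamma$ is in $I$, and $h\gamma(0)\in I$; so $h\gamma[0,T]\subset I$ and $h\gamma(T)\in I\cap J$. Hence $T\le\lambda<T_3$, $h\gamma((\lambda,T_3))\subset J\setminus I$ and $h\gamma(\lambda)\in I\cap J$. On $[0,T_3]$ we have $|h\gamma|\le3+2\eta$, so $|\gamma|\le3+2\eta+\varepsilon<3.5$. Therefore $T_3<t^*$ and $\gamma[0,T_3]\subset S_1$. Put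
$$I'=h^{-1}(I),\qquad F=\gamma[0,T]\subset I',\qquad\beta=\gamma|_{(\lambda,T_3)},\qquad z_1=\gamma(T)\in I'.$$
We also write $\beta$ for the image. Then $\beta\subset S_1$, $\beta\cap I'=\emptyset$, and $z_0\in I'$. The point $h\gamma(T)$ has $u$-coordinate $u_1+\kappa'$, so $|h\gamma(T)|\ge|\alpha(u_1)|-2\eta=3-2\eta$, and $|z_1|>3-2\eta-\varepsilon>2.9$.

**Step 2: a short path in $I'$ across a copy.** We find indices $i<j<k$ and a short path in $I'$ from $\mu_i$ to $\mu_k$. $F$ is a connected subset of $S_1$ that contains $z_0\in E_0$ and $z_1$. As $|z_1|>2+2\eta$, (1) shows that $z_1$ has $u$-coordinate $>u_0+\kappa$, so it lies in $S_1$ beyond all the copies. Each $\mu_l$ separates $E_0$ from that part of $S_1$. So there is $f_l\in F\cap\mu_l$ for $l=1,\dots,m$.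

The partition of $[0,u_1+\kappa]$ cuts $I$ into at most $n_0$ closed subrectangles (the first one extended to $u\ge-\kappa'$). Each has Euclidean diameter $<\varepsilon+2\eta$, since $\Theta(u,y)$ is within $\eta$ of $\alpha(\bar u)$. Their images under $h^{-1}$ are closed discs that cover $I'$, of diameter $<3\varepsilon+2\eta<4\varepsilon$. As $m=2n_0+1$, one of them, $I'_*$, contains $f_i,f_j,f_k$ for some $i<j<k$; here $2\le j\le m-1$. Let $\delta_*$ be a path in $I'_*\subset I'$ from $f_i$ to $f_k$. Since $|f_i-\alpha(v)|<\eta$,
$$\delta_*\subset B:=\{|z-\alpha(v)|<5\varepsilon\},\qquad\text{and also}\qquad\Theta(\{v\}\times[-\kappa,\kappa])\subset B.$$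

**Step 3: a loop that winds $M-1$ times around $I'$.** On $[\lambda,T_3]$ the curve $h\gamma$ runs in $J$ from $I\cap J$ to $J\cap L$, so there are $t_1,t_2\in(\lambda,T_3)$ with $h\gamma(t_1)\in\zeta_1$ and $h\gamma(t_2)\in\zeta_M$. Let $\omega'$ be the loop that follows $h\gamma$ from $t_1$ to $t_2$ (backwards in time if $t_2<t_1$) and then returns from $h\gamma(t_2)$ to $h\gamma(t_1)$ along the line $u=v$. The return segment has $\kappa'+\rho'-\rho''\le y\le\kappa$; so $\omega'$ is disjoint from $I$ and lies in $R$.

We compute the winding number of $\omega'$ about $(0,0)$ in tube coordinates. $J$ is a disc that does not contain $(0,0)$, so it carries a continuous branch $A$ of the angle about $(0,0)$. Let $\vartheta$ be a continuous branch of the angle on $\{v\}\times(0,\kappa]$. On each of $\zeta_1$ and $\zeta_M$ the difference $A-\vartheta$ is constant. The total variation of the angle along $\omega'$ is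
$$\big[A(h\gamma(t_2))-A(h\gamma(t_1))\big]+\big[\vartheta(h\gamma(t_1))-\vartheta(h\gamma(t_2))\big]=(A-\vartheta)|_{\zeta_M}-(A-\vartheta)|_{\zeta_1}.$$
The right side can be computed with the core in place of $h\gamma$: it is the variation along the loop that follows the core from $(v,\kappa'+\rho')$ to $(v,\kappa'+M\rho')$ and returns along the line $u=v$. Cut this loop, for $1\le k\le M-1$, into the turn of the core from $(v,\kappa'+k\rho')$ to $(v,\kappa'+(k+1)\rho')$ together with the vertical segment back. Each of these is a Jordan polygon that crosses the ray $\{(u,0):u>0\}$ exactly once, upwards, at $(w_{k+1},0)$. So it has winding number $1$, and the total is $M-1$: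
$$[\omega']=\pm(M-1)[\partial R]\quad\text{in }H_1(R\setminus\{\alpha(0)\})\cong\mathbb Z .$$

Put $\omega=h^{-1}\omega'$. Since $R\subset\{|z|\le3+2\eta\}$, $h^{-1}R\subset O\subset\mathbb C$, and $[\omega]=\pm(M-1)[\partial h^{-1}R]$ in $H_1(h^{-1}R\setminus\{h^{-1}\alpha(0)\})$. The interior of the disc $h^{-1}R$ is open (invariance of domain), connected, bounded, and relatively closed in the complement of the Jordan curve $\partial h^{-1}R$, so it is the bounded component of that complement; hence the curve has winding number $\pm1$ about $h^{-1}\alpha(0)$, and $n(\omega,h^{-1}\alpha(0))=\pm(M-1)$. Since $I'$ is connected, contains $h^{-1}\alpha(0)$ and is disjoint from $\omega$,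
$$|n(\omega,p)|=M-1\ge1\qquad\text{for all }p\in I'.\tag{4}$$
The loop $\omega$ consists of a subpath of $\beta$ and a path $\xi$, the $h^{-1}$-image of a segment of $\{v\}\times[-\kappa,\kappa]$; so $\xi\subset\{|z-\alpha(v)|<\varepsilon+\eta\}$.

**Step 4: $\beta$ meets both $S_j^-$ and $S_j^+$.** Otherwise $\beta\subset S_j^<$ or $\beta\subset S_j^>$. We exclude both with (4).

If $\beta\subset S_j^<$, then $\beta\subset\{|z|\le2+2\eta\}$. As $|\alpha(v)|=\frac32$, the whole loop $\omega$ lies in $\{|z|<2.5\}$. But $|z_1|>2.9$, so $n(\omega,z_1)=0$. As $z_1\in I'$, this contradicts (4).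

If $\beta\subset S_j^>\subset S_2^>$, then, since $z_0\in E_0$, the variation of $\arg(z-z_0)$ along the part of $\omega$ in $\beta$ is at most $C$. Along $\xi$ it is less than $\pi$, because $\xi$ lies in a disc that does not contain $z_0$: $|z_0-\alpha(v)|\ge\frac32-(1+2\eta)>\varepsilon+\eta$. So $2\pi|n(\omega,z_0)|<C+\pi\le2\pi(M-1)$ by (2). As $z_0\in I'$, this contradicts (4).

**Step 5: $\beta$ passes through $Q_j$.** We extract a crossing of copy $j$. By Step 4 there are two times in $(\lambda,T_3)$ at which $\gamma$ is in $S_j^-$ and in $S_j^+$ respectively. Run the piece of $\gamma$ between them in the direction from $S_j^-$ to $S_j^+$. Let $s_1$ be the supremum of the times at which this piece is in $S_j^-$. As $S_j^-$ and $S_j^+$ are relatively open in $S_1$, at $s_1$ the path is on the side of $Q_j$ adjacent to $S_j^-$. Let $s_2\ge s_1$ be the first later time in the closure of $S_j^+$; then the path is on the opposite side. Between $s_1$ and $s_2$ it is in $Q_j$. So $\beta$ contains a subpath $\sigma\subset Q_j$ that joins the two sides $\{a\}\times[y_j-\rho,y_j+\rho]$ and $\{b\}\times[y_j-\rho,y_j+\rho]$. Reversing $\sigma$ if necessary,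 let it run from $e_0$ on the first to $e_1$ on the second.

As $|\alpha(a)|=\frac54$, $|\alpha(v)|=\frac32$, $|\alpha(b)|=\frac74$, we have $|e_0-\alpha(v)|,|e_1-\alpha(v)|\ge\frac14-\eta>5\varepsilon$. So $e_0,e_1\notin B$, and there is a path $\chi$ from $e_1$ to $e_0$ in $\mathbb C\setminus B$. Let $\ell$ be the loop $\sigma\cdot\chi$.

**Step 6: $\ell$ does not separate $f_i$ from $f_k$.** The path $\delta_*$ joins $f_i$ to $f_k$. It is disjoint from $\sigma$, since $\sigma\subset\beta$ avoids $I'\supset\delta_*$, and from $\chi$, since $\delta_*\subset B$. So
$$n(\ell,f_i)=n(\ell,f_k).\tag{5}$$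

**Step 7: $\ell$ separates $f_i$ from $f_k$.** $Q_j$ is a disc that contains neither $f_i\in\mu_i$ nor $f_k\in\mu_k$. So we may replace $\sigma$ by the path $\sigma^*\subset Q_j$ that goes from $e_0$ vertically to $(a,y_j)$, horizontally to $(b,y_j)$, and vertically to $e_1$, without changing the winding numbers about $f_i$ and $f_k$. Let $\ell^*=\sigma^*\cdot\chi$. Let $\tau\subset\{v\}\times[-\kappa,\kappa]$ be the segment from $f_i$ to $f_k$. It lies in $B$, it contains $\mu_j$ since $i<j<k$, and it meets $\ell^*$ only at $(v,y_j)$, since $\chi\cap B=\emptyset$.

Take a small rectangle $E$, in tube coordinates, centered at $(v,y_j)$, with image in $B$, that meets $\ell^*$ only in its horizontal midsegment. Let $E^+$ be its upper half, and choose $p_+,p_-\in\tau$ in the interiors of the upper and lower halves of $E$. Let $\ell^{**}$ be obtained from $\ell^*$ by replacing the midsegment by the rest of $\partial E^+$. The vertical segment from $p_-$ to $p_+$ is in the interior of $E$ and misses $\ell^{**}$, so $n(\ell^{**},p_+)=n(\ell^{**},p_-)$. On the other hand $n(\ell^*,p)-n(\ell^{**},p)=\pm n(\partial E^+,p)$, with the same sign for $p=p_+$ and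 $p=p_-$; this is $\pm1$ for $p_+$, which lies inside the Jordan curve $\partial E^+$, and $0$ for $p_-$, which lies outside. Hence $n(\ell^*,p_+)-n(\ell^*,p_-)=\pm1$. Finally $n(\ell^*,\cdot)$ is constant on each of the two components of $\tau\setminus\{(v,y_j)\}$; the lower one contains $f_i$ and $p_-$, the upper one $f_k$ and $p_+$. So $n(\ell^*,f_i)-n(\ell^*,f_k)=\pm1$, and therefore $n(\ell,f_i)\ne n(\ell,f_k)$, which contradicts (5). This proves Proposition 4, and with it Theorems A and B. $\square$

## 10. Surfaces with boundary, and all dimensions

**Proof of Theorem C(1).** Let $X$ be a compact connected surface with boundary and $d$ a Riemannian distance, which is geodesic. Lemmas 1 and 2 and their proofs hold verbatim.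

**Step 1: density of chains that follow an arc in $\operatorname{int}X$.** In the proof of Lemma 3 replace $O_i$ by $O_i\cap\operatorname{int}X$. This is connected: it is the interior of the connected surface $O_i$, and a boundary point has small half-disc neighborhoods whose interior parts are connected, so a splitting of the interior into two non-empty open sets would extend to a splitting of $O_i$. Choose $\gamma_1\subset O_0\cap\operatorname{int}X$ ending at a point of $\operatorname{int}X$ within $e$ of $x$, and choose all targets $z'$ in $\operatorname{int}X$. Facts (F) and (H), applied in $\operatorname{int}X$, give homeomorphisms supported in compact subsets of $\operatorname{int}X$, which extend by the identity. The estimates are unchanged. So the chains $c(\gamma)$ with $\gamma\subset\operatorname{int}X$ flat and $\theta$-dense are dense in the sense of Lemma 3.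

**Step 2: roots in the interior.** With the chart $O\subset\operatorname{int}X$, the proofs of Proposition 4 and of Theorem A apply verbatim to every $c$ with root in $\operatorname{int}X$: the tubes lie in $\operatorname{int}X$, and all arguments take place in $O$.

**Step 3: roots on the boundary.** If the root of $c$ is in $\partial X$, then $Gc$ lies in the set of chains with root in $\partial X$, since homeomorphisms preserve $\partial X$. This set is closed by Lemma 1(d), and it has empty interior, because chains with root in $\operatorname{int}X$ are dense by Step 1. So $Gc$ is nowhere dense. $\square$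

**Proof of Theorem C(2).** For $\dim X\ge3$ this is one of the known results quoted in Section 2. For $\dim X=2$ it is Theorem B. It remains to see that for $X=S^1$ the UMF does not have meager orbits.

Let $G=\mathrm{Homeo}(S^1)$, and let $H$ be the stabilizer of a point $s$ in the orientation-preserving group $\mathrm{Homeo}_+(S^1)$. Cutting the circle at $s$ gives $H\cong\mathrm{Homeo}_+([0,1])$, which is extremely amenable, that is, each of its flows has a fixed point (Pestov, *On free actions, minimal flows, and a problem by Ellis*, Trans. AMS 350 (1998)).

The map $g\mapsto(g(s),\text{orientation of }g)$ is continuous from $G$ to $S^1\times\{\pm1\}$, and two elements have the same image exactly when they lie in the same coset of $H$. It has a continuous section: rotations, and rotations composed with a reflection that fixes $s$. So it identifies $G/H$ with the compact space $S^1\times\{\pm1\}$. This is a transitive flow, hence minimal. (It is the closed orbit of one-sided chains from Section 1.) Now let $Y$ be a minimal $G$-flow. It has an $H$-fixed point $y$, and $gH\mapsto gy$ is a well-defined continuous equivariant map $G/H\to Y$. Its image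 is compact and invariant, so it is $Y$ by minimality. Thus $G/H$ has every minimal flow as a factor and is the UMF of $G$. It is a single orbit, and by the Baire category theorem this orbit, a compact Hausdorff space, is not meager in itself. $\square$
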